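
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{Isotone sections for free products of lattices in a variety}


\begin{abstract}
Let $\mathbf V$ be a nontrivial variety of lattices. The free product of a family of lattices $L_i\in\mathbf V$, formed in the variety of all lattices, maps naturally onto their free product formed in $\mathbf V$. Bergman and Gr\"atzer asked whether this homomorphism has an isotone section extending the canonical embeddings of the $L_i$. We show that it does whenever all $L_i$ are countable, for any number of factors; in particular the natural map from a free lattice to the free lattice of $\mathbf V$ on the same set always has an isotone section. In general the answer is negative: for the variety generated by $M_\omega$, one factor with $\aleph_1$ elements and one with five elements suffice. We also give a positive answer for all families of distributive lattices, and a negative one for many varieties, including those generated by $M_3$,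 by the subspace lattice of $\mathbb F_q^n$ with $n\ge 2$, or by the partition lattice of a finite set with at least three points.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\mathbf V$ be a variety of lattices that is nontrivial, that is, contains a lattice with more than one element, and let $\mathcal L=(L_i\mid i\in I)$ be a family of lattices in $\mathbf V$. Their \emph{free product in $\mathbf V$}, written $\operatorname{Free}_{\mathbf V}\mathcal L$, is the lattice in $\mathbf V$ generated by images of the $L_i$ and such that any homomorphisms $L_i\to N$ into a common $N\in\mathbf V$ extend to a unique homomorphism $\operatorname{Free}_{\mathbf V}\mathcal L\to N$. (If $I=\emptyset$, we take the free product to be empty. Then all statements below are trivial, and we tacitly assume $I\ne\emptyset$.) The canonical maps $L_i\to\operatorname{Free}_{\mathbf V}\mathcal L$ are injective (extend the identity of $L_i$ and constant maps $L_j\to L_i$, $j\ne i$), and we treat them as inclusions. When $\mathbf V$ is the variety $\mathbf L$ of all lattices we write $\operatorname{Free}\mathcal L$. If the $L_i$ are one-element lattices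 indexed by a set $X$, we obtain the free lattices $\operatorname{Free}_{\mathbf V}(X)$ and $\operatorname{Free}(X)$.

The universal property of $\operatorname{Free}\mathcal L$ gives a \emph{natural homomorphism}
\[
\nu\colon \operatorname{Free}\mathcal L\longrightarrow \operatorname{Free}_{\mathbf V}\mathcal L
\]
that is the identity on each $L_i$; it is surjective because its codomain is generated by the $L_i$. An element of $\operatorname{Free}\mathcal L$ is a lattice expression in elements of the $L_i$, taken up to the equalities that follow from the lattice axioms and the operations of the $L_i$, and $\nu$ imposes the further equalities forced in $\mathbf V$. A \emph{section} of $\nu$, meaning a map $g$ with $\nu g=\mathrm{id}$, chooses for every element of $\operatorname{Free}_{\mathbf V}\mathcal L$ one expression for it, up to those equalities. The section is \emph{isotone} (order preserving) if every inequality that $\mathbf V$ forces between the chosen expressions already holds in $\operatorname{Free}\mathcal L$.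

Bergman and Gr\"atzer \cite{BG} proved that any isotone maps $L_i\to M$ into a common lattice $M$ (neither $M\in\mathbf V$ nor the homomorphism property is assumed) have a common isotone extension $\operatorname{Free}_{\mathbf V}\mathcal L\to M$. With $M=\operatorname{Free}\mathcal L$ this yields an isotone map $\operatorname{Free}_{\mathbf V}\mathcal L\to\operatorname{Free}\mathcal L$ that restricts to the canonical embedding on each $L_i$. They asked: \emph{can this map be chosen to be a section of $\nu$?} In particular, does $\operatorname{Free}(X)\to\operatorname{Free}_{\mathbf V}(X)$ always have an isotone section?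

\subsection{What to expect}

The choices have to be coordinated even in the simplest example. Let $\mathbf V=\mathbf D$ be the variety of distributive lattices and $X=\{a,b,c\}$. In $\operatorname{Free}_{\mathbf D}(X)$ the median
\[
(a\wedge b)\vee(b\wedge c)\vee(c\wedge a)=(a\vee b)\wedge(b\vee c)\wedge(c\vee a)
\]
lies below $a\vee(b\wedge c)$. Suppose we choose for the median the expression on the right, and for $a\vee(b\wedge c)$ this expression itself. The choice is not isotone: when $a,b,c$ are the three atoms of $M_3$, the first expression has value $1$ and the second has value $a$. Always choosing the disjunctive normal form does work (Section~\ref{sec:distributive}).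

If $\operatorname{Free}_{\mathbf V}\mathcal L$ is countable, one can choose values one element at a time, since only finitely many inequalities need attention at each step (Section~\ref{sec:countable}). So the issue is uncountability, and there are two ways in which a free product can be uncountable: many factors, or large factors. We shall see that many factors do no harm and that large factors may.

\subsection{Results}

``Countable'' means finite or countably infinite, and the axiom of choice is assumed. The \emph{length} of a lattice is the supremum of $|C|-1$ over its chains $C$. For a cardinal $\lambda\ge3$, $M_\lambda$ is the lattice $\{0,1\}\cup\{\lambda\text{ atoms}\}$ of length $2$. We write $\mathbf V(K)$ for the variety generated by $K$, and SI for ``subdirectly irreducible''.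

\begin{theorem}\label{thm:countable}
Let $\mathbf V$ be a nontrivial variety of lattices, $(L_i\mid i\in I)$ a family of countable lattices in $\mathbf V$ with $I$ arbitrary, and $G=\operatorname{Free}_{\mathbf V}(L_i\mid i\in I)$. Let $h\colon P\to G$ be a surjective lattice homomorphism and $s_i\colon L_i\to P$ isotone maps with $hs_i=\mathrm{id}_{L_i}$. Then there is an isotone map $g\colon G\to P$ with $hg=\mathrm{id}_G$ and $g|_{L_i}=s_i$ for all $i\in I$.
\end{theorem}

With $P=\operatorname{Free}\mathcal L$, $h=\nu$ and $s_i$ the canonical embeddings, this answers the question affirmatively for countable $L_i$. With one-element $L_i$ it gives the following.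

\begin{corollary}\label{cor:freelattices}
For every nontrivial variety $\mathbf V$ of lattices and every set $X$, the natural homomorphism $\operatorname{Free}(X)\to\operatorname{Free}_{\mathbf V}(X)$ has an isotone section fixing $X$.
\end{corollary}

The general question has a negative answer.

\begin{theorem}\label{thm:counterexample}
Let $\mathbf V=\mathbf V(M_\omega)$, $L=M_{\omega_1}$ and $K=M_3$. Then $L,K\in\mathbf V$, and $\operatorname{Free}(L,K)\to\operatorname{Free}_{\mathbf V}(L,K)$ has no isotone section at all, whether or not it is required to extend the canonical embeddings.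
\end{theorem}

Thus in Theorem~\ref{thm:countable} ``countable'' cannot be replaced by ``of cardinality at most $\aleph_1$'', even for two factors, one of which has five elements. For particular varieties the answer may go either way. For $\mathbf V=\mathbf L$ it is trivially positive, as $\nu$ is then the identity.

\begin{theorem}\label{thm:distributive}
For every family $\mathcal L$ of distributive lattices, $\operatorname{Free}\mathcal L\to\operatorname{Free}_{\mathbf D}\mathcal L$ has an isotone section extending the canonical embeddings.
\end{theorem}

\begin{theorem}\label{thm:geometric}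
Let $n\ge2$. Let $\mathbf V$ be a variety of lattices all of whose SI members have length at most $n$, and which contains a finite simple geometric lattice $K$ of length $n$. Then $M_3\in\mathbf V$, and there is $L\in\mathbf V(M_3)\subseteq\mathbf V$ with $|L|=\aleph_1$ such that $\operatorname{Free}(L,K)\to\operatorname{Free}_{\mathbf V}(L,K)$ has no isotone section.
\end{theorem}

Theorem~\ref{thm:geometric} applies to $\mathbf V=\mathbf V(K)$ for every finite simple geometric lattice $K$ of length at least $2$. Examples are $\mathbf V(M_3)$, $\mathbf V(\operatorname{Sub}(\mathbb F_q^n))$ with $n\ge2$, and $\mathbf V(\Pi_m)$ with $m\ge3$, where $\Pi_m$ is the lattice of partitions of an $m$-element set. It also applies to every $\mathbf V$ with $M_3\in\mathbf V\subseteq\mathbf V(M_\omega)$ (Proposition~\ref{prop:examples}). We do not claim a classification of the varieties for which the answer is positive for all families.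

\subsection{The idea}\label{sec:idea}

Both directions rest on \emph{interpolation}: if $x\le y$, where $x$ is built from one set of generators and $y$ from another, then often $x\le e\le y$ with $e$ built from the common ones.

Interpolation with respect to the set of \emph{factors} used holds in free products in every nontrivial $\mathbf V$ (Section~\ref{sec:covers}). It allows one to replace the infinitely many constraints on the value $g(x)$ by finitely many, and gives Theorem~\ref{thm:countable}.

In $\operatorname{Free}(L,K)$ there can also be interpolation with respect to the part of the \emph{single factor} $L$ that is used. Let us see what this says for $L=M_{\omega_1}$ with atoms $p_\alpha$ $(\alpha<\omega_1)$. Let $\sigma,\tau$ be lattice polynomials in one variable, with parameters in $K\cup\{0_L,1_L\}$, and suppose that $\sigma(p_0)\le\tau(p_1)$ in $\operatorname{Free}(L,K)$. Interpolation yields an element $e$, built from $K\cup\{0_L,1_L\}$ alone, with $\sigma(p_0)\le e\le\tau(p_1)$. The transposition of $p_0$ and $p_1$ induces an automorphism of $\operatorname{Free}(L,K)$ that fixes $e$ and sends $\sigma(p_0)$ to $\sigma(p_1)$. Hence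
\[
\sigma(p_1)\le e\le\tau(p_1).
\]
In $\operatorname{Free}_{\mathbf V}(L,K)$ this conclusion fails: for $\mathbf V=\mathbf V(M_\omega)$ and $K=M_3$ we exhibit elements $u_\alpha=\sigma(p_\alpha)$ and $v_\alpha=\tau(p_\alpha)$ with $u_\alpha\le v_\beta$ exactly when $\alpha\ne\beta$. A section need not choose lifts of the $u_\alpha$ by one common formula; indeed with countably many atoms a section exists, by Theorem~\ref{thm:countable}. But among $\aleph_1$ chosen lifts some two must be given by the same formula, because there are only countably many formulas up to renaming of atoms. That is where $\omega_1$ enters.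

\section{Interpolation across factors}\label{sec:covers}

In this section $\mathbf V$ is any nontrivial variety of lattices ($\mathbf V=\mathbf L$ is allowed) and $G=\operatorname{Free}_{\mathbf V}(L_i\mid i\in I)$. For $S\subseteq I$ let $G_S$ be the sublattice of $G$ generated by $\bigcup_{i\in S}L_i$; put $G_\emptyset=\emptyset$. So $G_{\{i\}}=L_i$. For a lattice $Q$, possibly empty, $Q^0$ denotes $Q$ with a new least element $0$ adjoined.

The aim is to find, for $x\in G$, the best approximation to $x$ from below inside $G_S$. The idea is to push the other factors down to $0$.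

\begin{lemma}\label{lem:covers}
Let $S\subseteq I$. There is a homomorphism $\rho\colon G\to G_S^0$ that is the identity on $G_S$ and constantly $0$ on each $L_i$ with $i\notin S$. For $x\in G$:
\begin{enumerate}
\item[(1)] If $\rho(x)=0$, then no element of $G_S$ is $\le x$. If $\rho(x)\neq0$, then $\rho(x)$ is the largest element of $G_S$ below $x$; we denote it by $x_{(S)}$.
\item[(2)] If $x\in G_T$ and $x_{(S)}$ exists, then $x_{(S)}\in G_{S\cap T}$.
\end{enumerate}
The dual statements hold for the smallest element $x^{(S)}$ of $G_S$ above $x$.
\end{lemma}

\begin{proof}
First, $G_S^0\in\mathbf V$. It suffices to see that its finitely generated sublattices lie in $\mathbf V$, since varieties are defined by identities. Such a sublattice is contained in $G_S$, or equals $\{0\}$, or is $\{0\}\cup H$ with $H\subseteq G_S$ a finitely generated sublattice. In the last case $H$ has a least element $h_0$ (the meet of its generators), and $0\mapsto(h_0,0)$, $y\mapsto(y,1)$ embeds $\{0\}\cup H$ in $H\times\mathbf 2$. The two-element lattice $\mathbf 2$ belongs to $\mathbf V$ because $\mathbf V$ is nontrivial.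

So the inclusions $L_i\to G_S$ $(i\in S)$ and the constant maps $L_i\to\{0\}$ $(i\notin S)$ extend to a homomorphism $\rho\colon G\to G_S^0$, which is the identity on the generators of $G_S$ and hence on $G_S$. The set $\{x\in G:\rho(x)\le x\text{ in }G^0\}$ contains every $L_i$ and is closed under $\vee$ and $\wedge$, so it is all of $G$. If $y\in G_S$ and $y\le x$, then $y=\rho(y)\le\rho(x)$. This proves (1). If $x\in G_T$, then $\rho(x)$ lies in the sublattice generated by $\bigcup_{i\in S\cap T}L_i$ and possibly $0$, which is contained in $G_{S\cap T}\cup\{0\}$. This proves (2). The duals of the members of $\mathbf V$ again form a nontrivial variety, in which the dual of $G$ is the free product of the duals of the $L_i$; so the dual statements follow.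
\end{proof}

\begin{corollary}\label{cor:interpolation}
\begin{enumerate}
\item[(1)] If $x\in G_S$, $y\in G_T$ and $x\le y$, then there is $z\in G_{S\cap T}$ with $x\le z\le y$. In particular $S\cap T\neq\emptyset$.
\item[(2)] $G_S\cap G_T=G_{S\cap T}$ for all $S,T\subseteq I$. Hence each $x\in G$ has a least set $S$ with $x\in G_S$; this set, denoted $\operatorname{supp}x$, is finite and nonempty.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) As $x$ is an element of $G_S$ below $y$, the element $z=y_{(S)}$ exists and $x\le z\le y$. By Lemma~\ref{lem:covers}(2), $z\in G_{S\cap T}$; and $G_\emptyset=\emptyset$.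

(2) If $x\in G_S\cap G_T$, then $x=x_{(S)}\in G_{S\cap T}$. Every $x\in G$ lies in $G_S$ for some finite $S$. If $S$ is minimal among such finite sets and $x\in G_T$, then $x\in G_{S\cap T}$, so $S\subseteq T$.
\end{proof}

\section{Countable factors}\label{sec:countable}

\subsection{Adding one element}

The section in Theorem~\ref{thm:countable} is built by repeating the following step.

\begin{lemma}\label{lem:onepoint}
Let $h\colon P\to G$ be a surjective lattice homomorphism, $W\subseteq G$, and $g\colon W\to P$ isotone with $hg=\mathrm{id}_W$. Let $x\in G\setminus W$. Suppose there are finite sets $D,E\subseteq W$, with $d\le x\le e$ for $d\in D$, $e\in E$, such that every element of $W$ below $x$ lies below some $d\in D$ and every element of $W$ above $x$ lies above some $e\in E$. Then $g$ extends to an isotone map on $W\cup\{x\}$ with $h(g(x))=x$.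
\end{lemma}

\begin{proof}
Choose $w\in P$ with $h(w)=x$ and put
\[
g(x)=\Bigl(w\vee\bigvee_{d\in D}g(d)\Bigr)\wedge\bigwedge_{e\in E}g(e),
\]
where empty joins and meets are omitted. Then $h(g(x))=(x\vee\bigvee D)\wedge\bigwedge E=x$. For $d\in D$ and $e\in E$ we have $d\le e$ in $W$, so $g(d)\le g(e)$; hence $g(d)\le g(x)\le g(e)$. If $z\in W$ and $z\le x$, then $z\le d$ for some $d\in D$, so $g(z)\le g(d)\le g(x)$. Dually for $z\ge x$.
\end{proof}

The lemma settles the case of a countable target: \emph{if $h\colon P\to G$ is a surjective lattice homomorphism and $G=\{x_1,x_2,\dots\}$ is countable, then $h$ has an isotone section.} Indeed, list $G$ without repetition and apply the lemma successively with $W=\{x_1,\dots,x_{k-1}\}$, $x=x_k$, $D=\{x_j\in W:x_j\le x_k\}$ and $E=\{x_j\in W:x_j\ge x_k\}$. If an uncountable $G$ is listed transfinitely, the sets $D$ and $E$ obtained in this way may be infinite, and then the formula makes no sense. Lemma~\ref{lem:covers} restores finiteness: all elements of $G_{S'}$ below $x$ are dominated by the single element $x_{(S')}$.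

\subsection{Proof of Theorem~\ref{thm:countable}}

Keep the notation $G_S$ of Section~\ref{sec:covers} and put $U_n=\bigcup_{|S|\le n}G_S$ for $n\ge1$. We construct $g$, isotone and with $hg=\mathrm{id}$, on $U_1\subseteq U_2\subseteq\cdots$ successively; the union of the $U_n$ is $G$.

\emph{Start.} We have $U_1=\bigcup_iL_i$. By Corollary~\ref{cor:interpolation}(1), elements of $L_i$ and $L_j$ with $i\ne j$ are incomparable; in particular the union is disjoint. So $g=\bigcup_is_i$ is isotone on $U_1$.

\emph{From $U_n$ to $U_{n+1}$.} Let $|S|=n+1$. The elements of $G_S\setminus U_n$ are exactly those with support $S$, so the tasks for different $S$ concern disjoint sets of new elements. As the $L_i$ are countable and $S$ is finite, $G_S$ is countable; list $G_S\setminus U_n$ without repetition as $x_1,x_2,\dots$ and let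
\[
W_k=(G_S\cap U_n)\cup\{x_j:j<k\}.
\]
Suppose $g$ is defined and isotone on $W_k$, with $hg=\mathrm{id}$ there; for $k=1$ this holds by the construction on $U_n$. Let
\[
D=\{(x_k)_{(S')}:\emptyset\ne S'\subsetneq S,\ (x_k)_{(S')}\text{ exists}\}\cup\{x_j:j<k,\ x_j\le x_k\},
\]
and let $E$ be the dual set, formed with the elements $(x_k)^{(S')}$ and with the $x_j\ge x_k$, $j<k$. These are finite subsets of $W_k$. If $z\in G_S\cap U_n$ and $z\le x_k$, then $S'=\operatorname{supp}z$ is contained in $S$ and has at most $n$ elements, so $S'\subsetneq S$ and $z\le(x_k)_{(S')}\in D$. Dually for $z\ge x_k$. So Lemma~\ref{lem:onepoint} applies and extends $g$ to $W_{k+1}$. Continuing, we obtain $g$ isotone on all of $G_S$.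

Do this for every $S$ with $|S|=n+1$. It remains to compare values on different $G_S$. Let $x\in G_S$, $y\in G_T$, $x\le y$, with $|S|,|T|\le n+1$. By Corollary~\ref{cor:interpolation}(1) there is $z\in G_{S\cap T}\subseteq G_S\cap G_T$ with $x\le z\le y$. Since $g$ is isotone on $G_S$ and on $G_T$, we get $g(x)\le g(z)\le g(y)$. So $g$ is isotone on $U_{n+1}$. \qed

\medskip
Countability of the factors was used only to list $G_S$ in such a way that each element has finitely many predecessors. Sections~\ref{sec:obstruction} and~\ref{sec:counterexample} show that it cannot be dropped.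

\section{Distributive lattices}\label{sec:distributive}

For $\mathbf V=\mathbf D$ no cardinality restriction is needed, because disjunctive normal forms provide a canonical choice.

\begin{proof}[Proof of Theorem~\ref{thm:distributive}]
Let $G=\operatorname{Free}_{\mathbf D}\mathcal L$. For a finite nonempty $S\subseteq I$ and $a=(a_i)_{i\in S}\in\prod_{i\in S}L_i$, let $m(a)=\bigwedge_{i\in S}a_i$ in $G$ and let $M(a)$ be the same meet in $\operatorname{Free}\mathcal L$. We call the elements $m(a)$ \emph{monomials} and write $S=\operatorname{dom}a$.

\emph{Claim. For a finite nonempty $T\subseteq I$ and $b_i\in L_i$ $(i\in T)$, we have $m(a)\le\bigvee_{i\in T}b_i$ if and only if $a_i\le b_i$ for some $i\in T\cap\operatorname{dom}a$.} Sufficiency is clear. Suppose $a_i\not\le b_i$ for all $i\in T\cap\operatorname{dom}a$. For these $i$ the prime ideal theorem for distributive lattices gives a homomorphism $L_i\to\mathbf 2$ with $a_i\mapsto1$ and $b_i\mapsto0$. Take the constant $1$ on $L_i$ for $i\in\operatorname{dom}a\setminus T$, and the constant $0$ on all other $L_i$. The induced homomorphism $G\to\mathbf 2$ sends $m(a)$ to $1$ and $\bigvee_{i\in T}b_i$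 to $0$, so $m(a)\not\le\bigvee_{i\in T}b_i$.

Taking one-element sets $T$ in the Claim we see that $m(a)\le m(b)$ if and only if $\operatorname{dom}b\subseteq\operatorname{dom}a$ and $a_i\le b_i$ for all $i\in\operatorname{dom}b$. Consequently
\begin{equation}\label{eq:monomials}
m(a)\le m(b)\ \Longrightarrow\ M(a)\le M(b),
\end{equation}
and $m(a)$ determines $a$.

Let $x\in G$. By distributivity $x=\bigwedge_{l=1}^r\bigvee_{i\in T_l}b_i^l$ with finite nonempty $T_l\subseteq I$ and $b_i^l\in L_i$ (in each join, combine the terms from the same $L_i$). For each choice function $c$ with $c(l)\in T_l$, the element $m_c=\bigwedge_lb^l_{c(l)}$ is a monomial below $x$ (combine the factors from the same $L_i$), and $x=\bigvee_cm_c$. If $m(a)\le x$, then $m(a)\le\bigvee_{i\in T_l}b_i^l$ for each $l$, so the Claim gives $c(l)\in T_l\cap\operatorname{dom}a$ with $a_{c(l)}\le b^l_{c(l)}$; hence $m(a)\le m_c$. So every monomial below $x$ lies below one of the finitely many $m_c$. Therefore there are only finitely many maximal monomials below $x$, every monomial below $x$ lies below one of them, and their join is $x$. Define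
\[
g(x)=\bigvee\{M(a):m(a)\text{ is maximal among the monomials}\le x\}.
\]

If $x\le x'$, then each maximal monomial $m(a)\le x$ lies below a maximal monomial $m(b)\le x'$, and $M(a)\le M(b)$ by \eqref{eq:monomials}; so $g(x)\le g(x')$. The natural map sends $g(x)$ to the join of the maximal monomials below $x$, that is, to $x$. Finally, if $x\in L_i$, then $x$ is itself a monomial, hence the only maximal one below $x$, and $g(x)=x$.
\end{proof}

\section{An obstruction in free products of all lattices}\label{sec:obstruction}

We now make the argument of Section~\ref{sec:idea} precise. First we need to know how an inequality between a meet and a join can arise in a free product formed in $\mathbf L$.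

\begin{lemma}\label{lem:meetjoin}
Let $F=\operatorname{Free}(L_i\mid i\in I)$ and let $a=x\wedge y\le b=z\vee w$ in $F$. Then $x\le b$, or $y\le b$, or $a\le z$, or $a\le w$, or $a\le c\le b$ for some $c\in\bigcup_iL_i$.
\end{lemma}

\begin{proof}
Assume that none of these holds. Then the interval $J=[a,b]$ contains no element of $\bigcup_iL_i$. We double $J$ and show that the inequality $a\le b$ does not survive. Let
\[
Q=\{(t,0):t\not\ge a\text{ or }t\le b\}\cup\{(t,1):t\ge a\}\subseteq F\times\mathbf 2
\]
with the induced order. Each $t\in J$ occurs with both second coordinates, and each $t\notin J$ with exactly one.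

\emph{Meets.} $Q$ is closed under the meets of $F\times\mathbf 2$. This is clear for $(t,1)\wedge(t',1)$. Consider $(t,0)\wedge(t',j)=(t\wedge t',0)$. If $t\wedge t'\not\ge a$, it is in $Q$. If $t\wedge t'\ge a$, then $t\ge a$, hence $t\le b$ since $(t,0)\in Q$; so $t\wedge t'\le b$ and again the meet is in $Q$.

\emph{Joins.} If the join in $F\times\mathbf 2$ of two elements of $Q$ lies in $Q$, it is their join in $Q$. This is so if one of them has second coordinate $1$. Otherwise they are $(t,0)$ and $(t',0)$, and $(t\vee t',0)\notin Q$ means $t\vee t'\ge a$ and $t\vee t'\not\le b$. Then the join in $Q$ is $(t\vee t',1)$: an upper bound of the form $(s,0)\in Q$ would satisfy $s\ge t\vee t'\ge a$, hence $s\le b$ and $t\vee t'\le b$, a contradiction.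

So $Q$ is a lattice and the first projection $\operatorname{pr}\colon Q\to F$ is a homomorphism. Since $L_i\cap J=\emptyset$, each element of $L_i$ has a unique preimage under $\operatorname{pr}$, and by uniqueness sending it to this preimage is a homomorphism $L_i\to Q$. Here we use that $F$ is free in the variety of \emph{all} lattices: these maps extend to a homomorphism $\lambda\colon F\to Q$, and $\operatorname{pr}\lambda=\mathrm{id}_F$.

We have $x,y\ge a$ and $x,y\not\le b$, so $\lambda(x)=(x,1)$ and $\lambda(y)=(y,1)$, whence $\lambda(a)=(a,1)$. Similarly $z,w\not\ge a$, so $\lambda(z)=(z,0)$ and $\lambda(w)=(w,0)$. As $(b,0)\in Q$, the join of the latter two in $Q$ is $\lambda(b)=(b,0)$. But $a\le b$ forces $\lambda(a)\le\lambda(b)$, a contradiction.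
\end{proof}

Next we isolate the properties of $M_{\omega_1}$ used in Section~\ref{sec:idea}. We write $\operatorname{Sym}(\omega_1)$ for the group of all permutations of $\omega_1$.

\begin{definition}
A \emph{symmetric interpolating lattice} is a lattice $L$ together with nonempty countable sublattices $L_S$, for finite $S\subseteq\omega_1$, and an action of $\operatorname{Sym}(\omega_1)$ on $L$ by automorphisms, such that
\begin{itemize}
\item[(S1)] $S\subseteq S'$ implies $L_S\subseteq L_{S'}$, and $L=\bigcup_SL_S$;
\item[(S2)] for $\pi\in\operatorname{Sym}(\omega_1)$ we have $\pi(L_S)=L_{\pi(S)}$, and $\pi$ fixes $L_S$ pointwise whenever $\pi|_S=\mathrm{id}$;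
\item[(S3)] if $a\in L_S$, $b\in L_T$ and $a\le b$, then $a\le e\le b$ for some $e\in L_{S\cap T}$.
\end{itemize}
\end{definition}

Let $L$ be symmetric interpolating, $K$ a countable lattice, and $F=\operatorname{Free}(L,K)$. For finite $S\subseteq\omega_1$ let $F_S$ be the sublattice of $F$ generated by $L_S\cup K$. It is countable, and the $F_S$ form a directed family with union $F$. Letting $\operatorname{Sym}(\omega_1)$ act identically on $K$, we obtain an action on $F$ by automorphisms with $\pi(F_S)=F_{\pi(S)}$, and $\pi$ fixes $F_S$ pointwise if $\pi|_S=\mathrm{id}$. Property (S3) passes from $L$ to $F$: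

\begin{proposition}\label{prop:interpF}
If $a\in F_S$, $b\in F_T$ and $a\le b$, then $a\le e\le b$ for some $e\in F_{S\cap T}$.
\end{proposition}

\begin{proof}
Put $R=S\cap T$. We apply Lemma~\ref{lem:covers} with $\mathbf V=\mathbf L$ and the two factors $L,K$. If some element of $L$ is below $b$, there is a largest one, $b_{(L)}$, and it is $\rho(b)$ for the homomorphism $\rho\colon F\to L^0$ that is the identity on $L$ and $0$ on $K$. Since $b\in F_T$ and $\rho$ maps $F_T$ into $L_T\cup\{0\}$, we have $b_{(L)}\in L_T$. Dually, if some element of $L$ is above $a$, the smallest one, $a^{(L)}$, lies in $L_S$.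

Write $a,b$ as values of lattice terms $A,B$ over $L_S\cup K$ and $L_T\cup K$, respectively. We use induction on the total length of $A$ and $B$, denoting terms and their values by the same letters.

\emph{$A=A_0\vee A_1$.} By induction there are $e_0,e_1\in F_R$ with $A_j\le e_j\le b$; put $e=e_0\vee e_1$.

\emph{$B=B_0\wedge B_1$.} By induction there are $e_0,e_1\in F_R$ with $a\le e_j\le B_j$; put $e=e_0\wedge e_1$.

\emph{$A$ or $B$ is an element of $K$.} Put $e=a$ or $e=b$, respectively.

\emph{$A$ is an element of $L_S$.} Then $a\le b_{(L)}\in L_T$, and (S3) gives $e\in L_R$ with $a\le e\le b_{(L)}\le b$.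

\emph{$B$ is an element of $L_T$.} Then $L_S\ni a^{(L)}\le b$, and (S3) gives $e\in L_R$ with $a\le a^{(L)}\le e\le b$.

\emph{$A=A_0\wedge A_1$ and $B=B_0\vee B_1$.} Apply Lemma~\ref{lem:meetjoin}. If $A_j\le b$, induction gives $e\in F_R$ with $a\le A_j\le e\le b$. If $a\le B_j$, induction gives $e\in F_R$ with $a\le e\le B_j\le b$. If $a\le c\le b$ with $c\in K$, put $e=c$. If $a\le c\le b$ with $c\in L$, then $a\le a^{(L)}\le c\le b_{(L)}\le b$ with $a^{(L)}\in L_S$ and $b_{(L)}\in L_T$, and (S3) applied to $a^{(L)}\le b_{(L)}$ gives $e\in L_R$.
\end{proof}

\begin{lemma}\label{lem:nofamily}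
Let $L$ be symmetric interpolating, $K$ a countable lattice, and $F=\operatorname{Free}(L,K)$. There is no family $(x_\alpha,y_\alpha)_{\alpha<\omega_1}$ of pairs of elements of $F$ with $x_\alpha\le y_\beta\iff\alpha\neq\beta$.
\end{lemma}

\begin{proof}
Suppose there is one, and choose finite $S_\alpha\subseteq\omega_1$ with $x_\alpha,y_\alpha\in F_{S_\alpha}$. The $\Delta$-system lemma says that any $\aleph_1$-indexed family of finite sets has an uncountable subfamily in which any two members (with distinct indices) meet in the same set $R$. So, passing also to a common cardinality, we get an uncountable $A\subseteq\omega_1$ such that $S_\alpha=R\sqcup H_\alpha$ for $\alpha\in A$, where the $H_\alpha$ are pairwise disjoint and of equal finite size. Fix $\alpha_0\in A$, and for $\alpha\in A$ choose $\pi_\alpha\in\operatorname{Sym}(\omega_1)$ that fixes $R$ pointwise and maps $H_{\alpha_0}$ onto $H_\alpha$. The elements $\pi_\alpha^{-1}x_\alpha$ $(\alpha\in A)$ lie in the countable set $F_{S_{\alpha_0}}$, so $\pi_\alpha^{-1}x_\alpha=\pi_\beta^{-1}x_\beta$ for some $\alpha\neq\beta$ in $A$. Then $\pi=\pi_\beta\pi_\alpha^{-1}$ satisfies $\pi x_\alpha=x_\beta$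 and fixes $F_R$ pointwise.

Since $\alpha\ne\beta$, we have $x_\alpha\le y_\beta$, and $S_\alpha\cap S_\beta=R$. By Proposition~\ref{prop:interpF} there is $e\in F_R$ with $x_\alpha\le e\le y_\beta$. Applying $\pi$ to the first inequality we get $x_\beta=\pi x_\alpha\le\pi e=e\le y_\beta$, a contradiction.
\end{proof}

\begin{corollary}\label{cor:nosection}
Let $\mathbf V$ be a nontrivial variety and $L,K\in\mathbf V$ with $L$ symmetric interpolating and $K$ countable. If there are $u_\alpha,v_\alpha\in\operatorname{Free}_{\mathbf V}(L,K)$ $(\alpha<\omega_1)$ with $u_\alpha\le v_\beta\iff\alpha\ne\beta$, then the natural map $\nu\colon\operatorname{Free}(L,K)\to\operatorname{Free}_{\mathbf V}(L,K)$ has no isotone section.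
\end{corollary}

\begin{proof}
Let $g$ be an isotone section, $x_\alpha=g(u_\alpha)$ and $y_\alpha=g(v_\alpha)$. For $\alpha\neq\beta$ we have $x_\alpha\le y_\beta$. If $x_\alpha\le y_\alpha$, then $u_\alpha=\nu(x_\alpha)\le\nu(y_\alpha)=v_\alpha$, which is false. This contradicts Lemma~\ref{lem:nofamily}.
\end{proof}

\section{The counterexample}\label{sec:counterexample}

\subsection{Facts used}\label{sec:facts}

To prove inequalities in $\operatorname{Free}_{\mathbf V}(L,K)$ we test them in small lattices.

\emph{Testing.} Every lattice in $\mathbf V$ is a subdirect product of SI members of $\mathbf V$. Hence $u\le v$ holds in $\operatorname{Free}_{\mathbf V}(L,K)$ if and only if it holds in every SI lattice $N\in\mathbf V$ under the homomorphism induced by any pair of homomorphisms $\varphi\colon L\to N$, $\psi\colon K\to N$.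

\emph{Length.} By J\'onsson's Lemma, the SI members of $\mathbf V(M)$ are homomorphic images of sublattices of ultrapowers of $M$. If $M$ is finite, its ultrapowers are isomorphic to $M$. The property of having length at most $n$ is first-order, so it passes to ultrapowers. It clearly passes to sublattices. It passes to homomorphic images because a finite chain in an image lifts to a chain: if $c_0,\dots,c_m$ are preimages of its members in increasing order, then so are $c_0,\ c_0\vee c_1,\ \dots,\ c_0\vee\dots\vee c_m$. So \emph{if $M$ has length at most $n$, all SI members of $\mathbf V(M)$ have length at most $n$}.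

\emph{Simplicity.} A homomorphism from a simple lattice is constant or injective. For $\lambda\ge3$, $M_\lambda$ is simple: a congruence that identifies two distinct elements identifies $0$ with an atom $p$ or an atom $p$ with $1$. In the first case, joining with any atom $r\neq p$ shows that $r$ is identified with $1$; taking the meet of two such atoms, $0$ is identified with $1$. The second case is dual.

\begin{lemma}\label{lem:rigid}
Let $K$ be a lattice of finite length $n$ all of whose maximal chains have $n+1$ elements. Let $N$ be a lattice of length at most $n$ and $\psi\colon K\to N$ an injective homomorphism. Then $\psi(0)$ and $\psi(1)$ are the least and the greatest element of $N$, and $\psi$ maps atoms to atoms and coatoms to coatoms.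
\end{lemma}

\begin{proof}
The image of a maximal chain of $K$ has $n+1$ elements, so no chain of $N$ properly contains it. If $x\in N$ and $x\not\ge\psi(0)$, then $x\wedge\psi(0)<\psi(0)$ could be added to such a chain; so $\psi(0)$ is the least element of $N$. If $e$ is an atom of $K$, then $0<e$ is part of a maximal chain of $K$, so no element of $N$ lies strictly between $\psi(0)$ and $\psi(e)$. The rest is dual.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counterexample}}

Let $\mathbf V=\mathbf V(M_\omega)$, let $p_\alpha$ $(\alpha<\omega_1)$ be the atoms of $L=M_{\omega_1}$, and let $y_0,y_1,y_2$ be the atoms of $K=M_3$. Finitely generated sublattices of $L$ and of $K$ embed in $M_\omega$, so $L,K\in\mathbf V$. By Section~\ref{sec:facts}, SI members of $\mathbf V$ have length at most $2$.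

\emph{$L$ is symmetric interpolating}, with $L_S=\{0,1\}\cup\{p_\sigma:\sigma\in S\}$ and the action $\pi p_\sigma=p_{\pi(\sigma)}$. Properties (S1) and (S2) are immediate. For (S3), let $a\in L_S$, $b\in L_T$, $a\le b$. Then $a=0$, or $b=1$, or $a=b\in L_{S\cap T}$; take $e=0$, $1$, $a$, respectively.

\emph{The elements.} In a lattice of length $2$ in which $L$ and $K$ are both embedded, $y_0$ equals at most one of the $p_\alpha$. We want $u_\alpha$ to be small unless $y_0=p_\alpha$, and $v_\beta$ to be large unless $y_0=p_\beta$. In $\operatorname{Free}_{\mathbf V}(L,K)$ put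
\[
u_\alpha=\bigl((p_\alpha\wedge y_0)\vee y_1\bigr)\wedge y_2\wedge1_L,\qquad v_\beta=p_\beta\vee y_0 .
\]
The meetands $y_2$ and $1_L$ also take care of the degenerate cases below, in which a factor is collapsed.

\emph{$u_\alpha\le v_\beta$ for $\alpha\ne\beta$.} Let $\varphi\colon L\to N$ and $\psi\colon K\to N$ be homomorphisms into an SI lattice $N\in\mathbf V$. As $L$ and $K$ are simple, each of $\varphi,\psi$ is constant or injective.
\begin{itemize}
\item If $\varphi$ is constant, the image of $u_\alpha$ is at most $\varphi(1_L)=\varphi(p_\beta)$, which is at most the image of $v_\beta$.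
\item If $\psi$ is constant, the image of $u_\alpha$ is at most $\psi(y_2)=\psi(y_0)$, which is at most the image of $v_\beta$.
\item Let both be injective. By Lemma~\ref{lem:rigid} with $n=2$, applied to $L$ and to $K$, both preserve the bounds. Elements of $N$ other than $0,1$ are both atoms and coatoms, since $N$ has length $2$; so distinct ones have meet $0$ and join $1$. If $\psi(y_0)\ne\varphi(p_\alpha)$, then $u_\alpha\mapsto(0\vee\psi(y_1))\wedge\psi(y_2)\wedge1=0$. If $\psi(y_0)=\varphi(p_\alpha)$, then $\psi(y_0)\ne\varphi(p_\beta)$, so $v_\beta\mapsto1$. In both cases the image of $u_\alpha$ is at most that of $v_\beta$.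
\end{itemize}

\emph{$u_\alpha\not\le v_\alpha$.} Let $N=M_{\omega_1}$ and $\varphi=\mathrm{id}$, and let $\psi\colon M_3\to M_{\omega_1}$ be the bound-preserving embedding that sends $y_0$ to $p_\alpha$ and $y_1,y_2$ to two further distinct atoms. Then $u_\alpha\mapsto(p_\alpha\vee\psi(y_1))\wedge\psi(y_2)\wedge1=\psi(y_2)$ and $v_\alpha\mapsto p_\alpha$, but $\psi(y_2)\not\le p_\alpha$.

Corollary~\ref{cor:nosection} completes the proof. \qed

\section{Varieties containing a simple geometric lattice of maximal length}\label{sec:geometric}

The proof of Theorem~\ref{thm:geometric} follows the same pattern: $v_\beta$ and $u_\alpha$ test how elements of $L$ attached to $\beta$ and to $\alpha$ lie with respect to a fixed element $y\in K$. Two ingredients have to be replaced.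

First, $M_{\omega_1}$ does not belong to $\mathbf V(M_3)$: it is simple and infinite, while the SI members of $\mathbf V(M_3)$ are homomorphic images of sublattices of $M_3$. We need a symmetric interpolating lattice $L\in\mathbf V(M_3)$. In place of $p_\alpha$ it will have elements $q_\alpha$ and $r_\alpha^1$ such that, for homomorphisms $\varphi\colon L\to N$ and $\psi\colon K\to N$, the inequalities $\varphi(r_\beta^1)\le\psi(y)\le\varphi(q_\alpha)$ can hold, for $\alpha\neq\beta$, only in a degenerate case. Second, the formulas for $u_\alpha$ and $v_\beta$ must be adapted to $K$; this is where simplicity and the length hypothesis are used.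

\subsection{Geometric lattices and a copy of $M_3$}

A finite lattice is \emph{geometric} if every element is a join of atoms and it is semimodular, that is, graded by a height function $r$ with $r(x\vee y)+r(x\wedge y)\le r(x)+r(y)$. In particular all its maximal chains have the same number of elements, and if $e$ is an atom with $e\not\le x$, then $x\vee e$ covers $x$. Also:

\begin{lemma}\label{lem:coatoms}
In a finite geometric lattice every element is a meet of coatoms (the empty meet being $1$).
\end{lemma}

\begin{proof}
Let $x$ be an element and $z\ge x$ the meet of all coatoms above $x$. If $z\ne x$, then there is an atom $e\le z$ with $e\not\le x$. So it suffices to find, for each atom $e\not\le x$, a coatom $h\ge x$ with $h\not\ge e$. Let $h$ be maximal among the elements above $x$ that are not above $e$. If $h$ is not a coatom, then $h\vee e$, which covers $h$, is not $1$, so there is an atom $f\not\le h\vee e$. By maximality of $h$ we have $h\vee f\ge e$, hence $h\vee f\ge h\vee e$. Both cover $h$, so they are equal and $f\le h\vee e$, a contradiction.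
\end{proof}

Throughout the rest of this section, $n$, $\mathbf V$ and $K$ are as in Theorem~\ref{thm:geometric}, except in Proposition~\ref{prop:examples}.

\begin{lemma}\label{lem:M3inK}
$K$ has a sublattice $\{o,b_1,b_2,b_3,\iota\}\cong M_3$ with least element $o$, greatest element $\iota$ and atoms $b_1,b_2,b_3$. In particular $M_3\in\mathbf V$.
\end{lemma}

\begin{proof}
Call a set $C$ of atoms independent if $r(\bigvee C)=|C|$, and dependent otherwise. Subsets of independent sets are independent, since adding an atom raises the height by at most $1$. If the set of all atoms were independent, then no atom outside a set $B$ of atoms could lie below $\bigvee B$, so $B\mapsto\bigvee B$ would be an isomorphism from the lattice of all subsets of the set of atoms onto $K$. Then $K\cong\mathbf 2^n$ with $n\ge2$, which is not simple.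

So there is a minimal dependent set $C$ of atoms. Since sets of at most two atoms are independent, $|C|\ge3$. Pick distinct $c_1,c_2,c_3\in C$, let $o=\bigvee(C\setminus\{c_1,c_2,c_3\})$ (this is $0$ if $|C|=3$), $b_j=o\vee c_j$ and $\iota=\bigvee C$. Proper subsets of $C$ are independent and $r(\iota)<|C|$, so $o$, $b_j$, $\iota$ have heights $|C|-3$, $|C|-2$, $|C|-1$. For $j\neq k$, $b_j\vee b_k$ is the join of $|C|-1$ elements of $C$, so it has height $|C|-1$ and equals $\iota$. Hence the $b_j$ are distinct; and $o\le b_j\wedge b_k<b_j$ gives $b_j\wedge b_k=o$.
\end{proof}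

We fix this sublattice and denote it by $M_3$. Put $y=b_1$. Since $o<y<\iota$, the element $y$ is neither $0$ nor $1$ in $K$.

\subsection{The lattice $L$}

Which lattice should we take? In $M_3^{\omega_1}$ one might try to let $r^1_\beta$ be $b_1$ at the coordinate $\beta$ and $\iota$ elsewhere, and $q_\alpha$ be $\iota$ at the coordinate $\alpha$ and $b_2$ elsewhere, so that at the coordinate $\beta\neq\alpha$ the values $b_1$ and $b_2$ have meet $o$. With $L_S$ consisting of functions that are constant off $S$, however, interpolation fails. Indeed, for $\gamma\ne\alpha$ the function $s\in L_{\{\gamma\}}$ with value $b_2$ at $\gamma$ and $\iota$ elsewhere satisfies $q_\alpha\le s$; but a constant $e$ with $q_\alpha\le e\le s$ would satisfy $\iota\le e\le b_2$. The remedy is to replace the value $b_2$ of $q_\alpha$ by an independent unknown, which takes the values $b_2$ and $b_3$. An element above $q_\alpha$ that does not involve $\alpha$ must then lie above both $b_2$ and $b_3$, hence above $\iota$, at the coordinates in question. We must also remember the expression in these unknowns, in order to substitute $\iota$ for some of them. So an element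 of $L$ will be a pair $(p,f)$: an expression $p$ in the unknowns, and a function $f$ that away from finitely many coordinates is the evaluation of $p$.

Let $D=\{o,b_2,b_3,\iota\}$. This is a sublattice of $M_3$, and $D\cong\mathbf 2\times\mathbf 2$ with $b_2=(1,0)$, $b_3=(0,1)$. For finite $S\subseteq\omega_1$ let $P_S$ be the set of functions $D^{\omega_1}\to D$ given by bounded-lattice terms (terms that may involve the constants $o$ and $\iota$) in the variables $x_\sigma\colon\delta\mapsto\delta(\sigma)$ with $\sigma\in S$. It is finite, since its members depend only on the coordinates in $S$. Let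
\[
E=\{b_2,b_3\}^{\omega_1}\subseteq D^{\omega_1},
\]
and for $\varepsilon\in E$ let $\varepsilon[\gamma\mapsto\iota]\in D^{\omega_1}$ be $\varepsilon$ with its $\gamma$-coordinate replaced by $\iota$. Let $L_S$ be the set of pairs $(p,f)$ with $p\in P_S$ and $f\colon\omega_1\times E\to M_3$ such that
\begin{itemize}
\item[(L1)] $f(\gamma,\varepsilon)=p(\varepsilon)$ for $\gamma\notin S$;
\item[(L2)] for $\gamma\in S$, $f(\gamma,\varepsilon)$ depends only on $\varepsilon|_S$, and $f(\gamma,\varepsilon)\le p(\varepsilon[\gamma\mapsto\iota])$.
\end{itemize}
Each $L_S$ is finite, and nonempty since it contains the constant pair $(\iota,\iota)$. It is closed under componentwise joins and meets, because $p\mapsto p(\varepsilon)$ and $p\mapsto p(\varepsilon[\gamma\mapsto\iota])$ are homomorphisms $P_S\to D$. If $S\subseteq S'$, then $L_S\subseteq L_{S'}$: for $(p,f)\in L_S$ and $\gamma\in S'\setminus S$, the value $f(\gamma,\varepsilon)=p(\varepsilon)$ depends only on $\varepsilon|_S$, and $p(\varepsilon)\le p(\varepsilon[\gamma\mapsto\iota])$ by monotonicity; the other requirements are clear. Let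
\[
L=\bigcup_SL_S,
\]
a sublattice of $D^{D^{\omega_1}}\times M_3^{\,\omega_1\times E}$. So $L\in\mathbf V(M_3)\subseteq\mathbf V$. As a union of $\aleph_1$ finite sets $L$ has at most $\aleph_1$ elements, and it has exactly $\aleph_1$ because it contains the distinct elements $q_\alpha$ defined in Section~\ref{sec:special}.

\begin{proposition}\label{prop:Lsym}
$L$, with the sublattices $L_S$ and the action defined in the proof, is symmetric interpolating.
\end{proposition}

\begin{proof}
(S1) holds by construction.

\emph{(S2).} Let $\pi(p,f)=(\pi p,\pi f)$ with
\[
(\pi p)(\delta)=p(\delta\circ\pi),\qquad(\pi f)(\gamma,\varepsilon)=f(\pi^{-1}\gamma,\varepsilon\circ\pi).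
\]
This defines an action by componentwise automorphisms, once we see that it maps $L_S$ into $L_{\pi(S)}$ for all $\pi$; considering $\pi^{-1}$ as well, we then get $\pi(L_S)=L_{\pi(S)}$. Let $(p,f)\in L_S$. Since $\pi x_\sigma=x_{\pi(\sigma)}$, we have $\pi p\in P_{\pi(S)}$. If $\gamma\notin\pi(S)$, then $f(\pi^{-1}\gamma,\varepsilon\circ\pi)=p(\varepsilon\circ\pi)=(\pi p)(\varepsilon)$. If $\gamma\in\pi(S)$, then $f(\pi^{-1}\gamma,\varepsilon\circ\pi)$ depends only on $(\varepsilon\circ\pi)|_S$, that is, on $\varepsilon|_{\pi(S)}$; and since $(\varepsilon\circ\pi)[\pi^{-1}\gamma\mapsto\iota]=\varepsilon[\gamma\mapsto\iota]\circ\pi$, it is at most $p(\varepsilon[\gamma\mapsto\iota]\circ\pi)=(\pi p)(\varepsilon[\gamma\mapsto\iota])$.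

Now let $\pi|_S=\mathrm{id}$ and $(p,f)\in L_S$. Then $p(\delta\circ\pi)=p(\delta)$, since $\delta\circ\pi$ and $\delta$ agree on $S$. For $\gamma\in S$, similarly $f(\pi^{-1}\gamma,\varepsilon\circ\pi)=f(\gamma,\varepsilon\circ\pi)=f(\gamma,\varepsilon)$. For $\gamma\notin S$ also $\pi^{-1}\gamma\notin S$, so $f(\pi^{-1}\gamma,\varepsilon\circ\pi)=p(\varepsilon\circ\pi)=p(\varepsilon)=f(\gamma,\varepsilon)$. So $\pi$ fixes $(p,f)$.

\emph{(S3).} Let $(p,f)\in L_S$, $(p',f')\in L_T$, $(p,f)\le(p',f')$, and $R=S\cap T$. The interpolant is obtained from $(p,f)$ by substituting $\iota$ for the unknowns that the upper element does not involve. For $\delta\in D^{\omega_1}$ let $\delta^+$ be $\delta$ with all coordinates in $S\setminus R$ replaced by $\iota$. Put $p^*(\delta)=p(\delta^+)$; substituting the constant $\iota$ for variables, we see that $p^*\in P_R$. Put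
\[
f^*(\gamma,\varepsilon)=
\begin{cases}
\bigvee\{f(\gamma,\varepsilon'):\varepsilon'\in E,\ \varepsilon'|_R=\varepsilon|_R\}&\text{if }\gamma\in R,\\
p^*(\varepsilon)&\text{if }\gamma\notin R.
\end{cases}
\]

\emph{$(p^*,f^*)\in L_R$.} For $\gamma\in R$ the value $f^*(\gamma,\varepsilon)$ depends only on $\varepsilon|_R$. For $\varepsilon'|_R=\varepsilon|_R$ we have
\[
f(\gamma,\varepsilon')\le p(\varepsilon'[\gamma\mapsto\iota])\le p^*(\varepsilon'[\gamma\mapsto\iota])=p^*(\varepsilon[\gamma\mapsto\iota]),
\]
since $p\le p^*$ by monotonicity and $p^*$ depends only on the coordinates in $R$.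

\emph{$(p,f)\le(p^*,f^*)$.} We have just noted $p\le p^*$. For $\gamma\in R$ take $\varepsilon'=\varepsilon$ in the definition of $f^*$. For $\gamma\in S\setminus R$, $f(\gamma,\varepsilon)\le p(\varepsilon[\gamma\mapsto\iota])\le p(\varepsilon^+)=f^*(\gamma,\varepsilon)$. For $\gamma\notin S$, $f(\gamma,\varepsilon)=p(\varepsilon)\le p^*(\varepsilon)=f^*(\gamma,\varepsilon)$.

\emph{$(p^*,f^*)\le(p',f')$.} Since $S\setminus R$ is disjoint from $T$, we have $p^*(\delta)=p(\delta^+)\le p'(\delta^+)=p'(\delta)$. For the second components there are three cases.
\begin{itemize}
\item $\gamma\in R$. Given $\varepsilon'$ with $\varepsilon'|_R=\varepsilon|_R$, choose $\varepsilon''\in E$ that agrees with $\varepsilon'$ on $S$ and with $\varepsilon$ on $T$. Then $f(\gamma,\varepsilon')=f(\gamma,\varepsilon'')\le f'(\gamma,\varepsilon'')=f'(\gamma,\varepsilon)$.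
\item $\gamma\notin T$. Then $f^*(\gamma,\varepsilon)=p^*(\varepsilon)\le p'(\varepsilon)=f'(\gamma,\varepsilon)$.
\item $\gamma\in T\setminus R$, so $\gamma\notin S$. For $j=2,3$ let $\varepsilon_j\in E$ be $\varepsilon$ with all coordinates in $S\setminus R$ replaced by $b_j$. Terms act componentwise on $D=\mathbf 2\times\mathbf 2$. The first components of $\varepsilon^+$ and $\varepsilon_2$ agree, and so do the second components of $\varepsilon^+$ and $\varepsilon_3$. Hence $p(\varepsilon^+)$ has the first component of $p(\varepsilon_2)$ and the second component of $p(\varepsilon_3)$, so $p(\varepsilon^+)\le p(\varepsilon_2)\vee p(\varepsilon_3)$. Moreover $p(\varepsilon_j)=f(\gamma,\varepsilon_j)\le f'(\gamma,\varepsilon_j)=f'(\gamma,\varepsilon)$, by (L1) for $(p,f)$ and because $\varepsilon_j|_T=\varepsilon|_T$. So $f^*(\gamma,\varepsilon)=p(\varepsilon^+)\le f'(\gamma,\varepsilon)$.\qedhere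
\end{itemize}
\end{proof}

\subsection{Special elements of $L$}\label{sec:special}

Let $1_L$ be the constant pair $(\iota,\iota)$. For $\alpha<\omega_1$ let $q_\alpha\in L_{\{\alpha\}}$ have first component $x_\alpha$ and second component
\[
(\alpha,\varepsilon)\mapsto\iota,\qquad(\gamma,\varepsilon)\mapsto\varepsilon(\alpha)\quad(\gamma\neq\alpha).
\]
For $\beta<\omega_1$ and $j=0,1,2,3$ let $r_\beta^j\in L_{\{\beta\}}$ have first component the constant $\iota$ and second component
\[
(\beta,\varepsilon)\mapsto b_j,\qquad(\gamma,\varepsilon)\mapsto\iota\quad(\gamma\ne\beta),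
\]
where $b_0:=o$. Conditions (L1) and (L2) hold; for $q_\alpha$, note that $x_\alpha(\varepsilon[\alpha\mapsto\iota])=\iota$.

\begin{lemma}\label{lem:star}
Let $\alpha\neq\beta$ and let $\varphi\colon L\to N$ be a homomorphism with $\varphi(r^1_\beta)\le\varphi(q_\alpha)$. Then $\varphi(r^1_\beta)=\varphi(1_L)$.
\end{lemma}

\begin{proof}
We have $r^1_\beta\wedge q_\alpha\le r^0_\beta$: at $(\beta,\varepsilon)$ the left side is $b_1\wedge\varepsilon(\alpha)=o$, since $\varepsilon(\alpha)\in\{b_2,b_3\}$, and in all other places $r^0_\beta$ has the value $\iota$, which is the largest possible. Hence $\varphi(r^1_\beta)=\varphi(r^1_\beta\wedge q_\alpha)\le\varphi(r_\beta^0)$, so $\varphi$ identifies $r^0_\beta$ and $r^1_\beta$. These are distinct elements of $\{r^0_\beta,r^1_\beta,r^2_\beta,r^3_\beta,1_L\}\cong M_3$, which is simple, so $\varphi$ is constant on this sublattice.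
\end{proof}

\subsection{Test polynomials over $K$}

A \emph{unary polynomial} of $K$ is a function given by a lattice term in one variable and elements of $K$; we fix such a term for each polynomial considered. If $\psi\colon K\to N$ is a homomorphism, the same expression can be evaluated in $N$, using the images under $\psi$ of its parameters; and it can be evaluated in $\operatorname{Free}_{\mathbf V}(L,K)$, which contains $K$. Fix an atom $d$ of $K$ and a coatom $c$ with $c\not\ge d$; such a $c$ exists since $0$ is the meet of all coatoms (Lemma~\ref{lem:coatoms}). Then $c\wedge d=0$.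

\begin{lemma}\label{lem:tau}
For each atom $e$ of $K$ there is a unary polynomial $\tau_e$ of $K$ with $\tau_e(0)=0$ and $\tau_e(e)=d$. For each coatom $h$ there is a unary polynomial $\tau'_h$ with $\tau'_h(1)=1$ and $\tau'_h(h)=c$.
\end{lemma}

\begin{proof}
As $K$ is simple, the pair $(0,d)$ lies in the congruence generated by $(0,e)$. By Mal'cev's lemma there are elements $0=w_0,w_1,\dots,w_m=d$ of $K$ and unary polynomials $f_1,\dots,f_m$ with $\{w_{k-1},w_k\}=\{f_k(0),f_k(e)\}$. Replacing each $f_k$ by $f_k\wedge d$ and each $w_k$ by $w_k\wedge d$, we may assume that all $w_k$ lie in $\{0,d\}$, since $d$ is an atom. For some $k$ we have $w_{k-1}=0$ and $w_k=d$. Polynomials are monotone, so $f_k(0)=0$ and $f_k(e)=d$; take $\tau_e=f_k$. The second statement is dual: use $(c,1)$, the congruence generated by $(h,1)$, and $f_k\vee c$.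
\end{proof}

Put
\[
t(z)=\bigwedge_{e\le y}\tau_e(z\wedge e),\qquad t'(z)=\bigvee_{h\ge y}\tau'_h(z\vee h),
\]
where $e$ runs over the atoms below $y$ and $h$ over the coatoms above $y$; neither index set is empty because $y\neq0,1$. The next lemma says that $t$ tests whether $z\ge y$, and $t'$ tests whether $z\le y$.

\begin{lemma}\label{lem:tests}
Let $N$ be a lattice of length at most $n$, $\psi\colon K\to N$ an injective homomorphism, and $z\in N$. Evaluating $t$ and $t'$ in $N$ via $\psi$, and writing $0,1$ for the bounds of $N$ (which exist by Lemma~\ref{lem:rigid}), we have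
\[
t(z)=\begin{cases}\psi(d)&\text{if }z\ge\psi(y),\\0&\text{otherwise,}\end{cases}
\qquad
t'(z)=\begin{cases}\psi(c)&\text{if }z\le\psi(y),\\1&\text{otherwise.}\end{cases}
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rigid}, $\psi$ preserves the bounds and maps atoms to atoms and coatoms to coatoms. Let $e\le y$ be an atom of $K$. Then $z\wedge\psi(e)$ is $\psi(e)$ if $z\ge\psi(e)$, and $0=\psi(0)$ otherwise. So the factor of $t(z)$ belonging to $e$ is $\psi(\tau_e(e))=\psi(d)$ if $z\ge\psi(e)$, and $\psi(\tau_e(0))=0$ otherwise. As $y$ is the join of the atoms below it, $z\ge\psi(e)$ holds for all of them if and only if $z\ge\psi(y)$. The statement on $t'$ follows dually, as $y$ is the meet of the coatoms above it by Lemma~\ref{lem:coatoms}.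
\end{proof}

\subsection{Proof of Theorem~\ref{thm:geometric}}

By Lemma~\ref{lem:M3inK} and Proposition~\ref{prop:Lsym}, it remains to find elements as in Corollary~\ref{cor:nosection} for $L$ and the finite lattice $K$. In $\operatorname{Free}_{\mathbf V}(L,K)$ put
\[
u_\alpha=t(q_\alpha)\wedge t'(1_L),\qquad v_\beta=t'(r^1_\beta).
\]

\emph{$u_\alpha\le v_\beta$ for $\alpha\neq\beta$.} Let $\varphi\colon L\to N$ and $\psi\colon K\to N$ be homomorphisms into an SI lattice $N\in\mathbf V$. As $K$ is simple, $\psi$ is constant or injective.

If $\psi$ is constant with value $m$, then the image of each $\tau_e(q_\alpha\wedge e)$ is the value of a lattice term at elements that are at most $m$. So the image of $t(q_\alpha)$, and hence that of $u_\alpha$, is at most $m$. Dually, the image of $v_\beta=t'(r^1_\beta)$ is at least $m$.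

Let $\psi$ be injective. Since $N$ has length at most $n$, Lemma~\ref{lem:tests} applies. As $d\wedge c=0$, the image of $u_\alpha$ is $\psi(d)$ if $\varphi(q_\alpha)\ge\psi(y)$ and $\varphi(1_L)\not\le\psi(y)$, and $0$ otherwise. The image of $v_\beta$ is $\psi(c)$ if $\varphi(r^1_\beta)\le\psi(y)$, and $1$ otherwise. Also $\psi(d)\not\le\psi(c)$. So the image of $u_\alpha$ fails to be below that of $v_\beta$ if and only if
\begin{equation}\label{eq:fail}
\varphi(r^1_\beta)\le\psi(y)\le\varphi(q_\alpha)\quad\text{and}\quad\varphi(1_L)\not\le\psi(y).
\end{equation}
If $\alpha\neq\beta$, the first condition in \eqref{eq:fail} implies $\varphi(1_L)=\varphi(r^1_\beta)\le\psi(y)$ by Lemma~\ref{lem:star}, contrary to the second. By the testing principle of Section~\ref{sec:facts}, $u_\alpha\le v_\beta$.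

\emph{$u_\alpha\not\le v_\alpha$.} Let $N=K$ and $\psi=\mathrm{id}$. Fix $\varepsilon\in E$ and let $\varphi\colon L\to M_3\subseteq K$ be the homomorphism $(p,f)\mapsto f(\alpha,\varepsilon)$. Then $q_\alpha\mapsto\iota\ge y$, $r^1_\alpha\mapsto b_1=y$ and $1_L\mapsto\iota\not\le y$. Since $K$ has length $n$, Lemma~\ref{lem:tests} applies and gives $u_\alpha\mapsto d\wedge1=d$ and $v_\alpha\mapsto c$, and $d\not\le c$.

Corollary~\ref{cor:nosection} completes the proof. \qed

\subsection{Examples}

\begin{proposition}\label{prop:examples}
Theorem~\ref{thm:geometric} applies to $\mathbf V(K)$ for every finite simple geometric lattice $K$ of length $n\ge2$, in particular to $\mathbf V(M_3)$, to $\mathbf V(\operatorname{Sub}(\mathbb F_q^n))$ with $n\ge2$ and to $\mathbf V(\Pi_m)$ with $m\ge3$; and it applies to every variety $\mathbf V$ with $M_3\in\mathbf V\subseteq\mathbf V(M_\omega)$.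
\end{proposition}

\begin{proof}
By Section~\ref{sec:facts}, the SI members of $\mathbf V(K)$ have length at most $n$, and those of any $\mathbf V\subseteq\mathbf V(M_\omega)$ have length at most $2$. The lattice $M_3$ is simple and geometric of length $2$. It remains to see that $\operatorname{Sub}(\mathbb F_q^n)$ and $\Pi_m$, which are geometric of lengths $n$ and $m-1$, are simple.

Call two distinct atoms $e,e'$ of a finite geometric lattice \emph{linked} if there is a third atom $e''\le e\vee e'$. Then $e\vee e'$ has height $2$, so $\{0,e,e',e'',e\vee e'\}\cong M_3$; as $M_3$ is simple, a congruence that identifies $0$ with $e$ also identifies $0$ with $e'$. Suppose that any two atoms are connected by a chain of atoms in which consecutive ones are linked. Let a congruence identify $u<v$. There is an atom $e\le v$ with $e\not\le u$, and taking meets with $e$ we see that $0$ is identified with $e$. Hence $0$ is identified with every atom, and so with $1$, the join of all atoms. Thus the lattice is simple.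

In $\operatorname{Sub}(\mathbb F_q^n)$ any two distinct atoms $\langle v\rangle,\langle w\rangle$ are linked, through $\langle v+w\rangle$. In $\Pi_m$ the atoms are the partitions with a single nontrivial block $\{i,j\}$; write $ij$ for this atom. For distinct $i,j,k$ the atoms $ij$ and $jk$ are linked through $ik$, and for disjoint pairs $\{i,j\}$ and $\{k,l\}$ the atoms $ij,\,jk,\,kl$ form a chain as required.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BG} G. M. Bergman, G. Gr\"atzer, \emph{Isotone maps on lattices}, arXiv:1103.1339 (2011).
\end{thebibliography}

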